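
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Dirichlet improvability and exterior powers of critical lattices}


\begin{abstract}
A point $\mathbf{x}\in\mathbb{R}^n$ is $d$-Dirichlet improvable if Dirichlet's theorem can be improved by a constant factor for the matrix of the map $\mathbf{Z}\mapsto\mathbf{x}\wedge\mathbf{Z}$ from $\wedge^d\mathbb{R}^n$ to $\wedge^{d+1}\mathbb{R}^n$. We prove that for all $n\ge2$ and $0\le d\le n-1$ this property is equivalent to ordinary Dirichlet improvability of $\mathbf{x}$. The heart of the proof is a statement in the geometry of numbers: for $1\le k\le D-1$ and a unimodular lattice $\Lambda\subset\mathbb{R}^D$, the lattice $\wedge^k\Lambda$ has no nonzero point in the open unit sup-norm ball if and only if $\Lambda$ has none. This is deduced from Haj\'os's theorem. We also give a quantitative form of this equivalence and a version for weighted systems of linear forms.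
\end{abstract}

\section{The question and the result}\label{sec:intro}

\subsection*{Dirichlet improvable points}

For $x\in\mathbb{R}$ let $\langle x\rangle=\min\{|x-m|:m\in\mathbb{Z}\}$, and for $\mathbf{x}=(x_1,\dots,x_n)\in\mathbb{R}^n$ and $q\in\mathbb{Z}$ let $\langle q\mathbf{x}\rangle=\max_i\langle qx_i\rangle$. Dirichlet's theorem says that for every $N>1$ some integer $1\le q\le N$ satisfies $\langle q\mathbf{x}\rangle\le N^{-1/n}$. The point $\mathbf{x}$ is called \emph{Dirichlet improvable} if the constant $1$ in this bound can be lowered for all large $N$: there is $\varepsilon\in(0,1)$ such that for all sufficiently large $N$ some integer $q$ satisfies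
\[
\langle q\mathbf{x}\rangle<\varepsilon N^{-1/n},\qquad 1\le q\le N .
\]
The set of these points is denoted by $\mathbf{DI}_n$.

The same can be asked for systems of linear forms. Throughout, $\|\cdot\|$ is the sup norm. A real matrix $M$ with $A$ rows and $B$ columns is \emph{Dirichlet improvable} if there is $\varepsilon=\varepsilon(M)\in(0,1)$ such that for all sufficiently large $N$ there are $\mathbf{Y}\in\mathbb{Z}^A$ and $\mathbf{Z}\in\mathbb{Z}^B\setminus\{0\}$ with
\begin{equation}\label{eq:dirichlet}
\|\mathbf{Z}\|\le N,\qquad \|M\mathbf{Z}+\mathbf{Y}\|\le\varepsilon N^{-B/A}.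
\end{equation}

A single point $\mathbf{x}$ gives rise to a whole family of matrices. For $0\le d\le n-1$ consider the linear map
\[
\wedge^d\mathbb{R}^n\to\wedge^{d+1}\mathbb{R}^n,\qquad \mathbf{Z}\mapsto\mathbf{x}\wedge\mathbf{Z},
\]
and let $M_{d,\mathbf{x}}$ be its matrix in the standard bases $\{e_{i_1}\wedge\dots\wedge e_{i_k}:i_1<\dots<i_k\}$. It has $A_d=\binom{n}{d+1}$ rows and $B_d=\binom nd$ columns. The point $\mathbf{x}$ is \emph{$d$-Dirichlet improvable} if $M_{d,\mathbf{x}}$ is Dirichlet improvable, and $\mathbf{DI}_n^d$ is the set of these points.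

For $d=0$ the matrix is the column $\mathbf{x}$, and we approximate $\mathbf{x}$ by rational points. Here $\mathbf{DI}_n^0=\mathbf{DI}_n$ directly from the definitions: the sign of $q$ plays no role, and the difference between ``$<$'' and ``$\le$'' is absorbed by a slight increase of $\varepsilon$. For $d=n-1$ the matrix is a row with entries $\pm x_i$. After changing the signs of some coordinates of $\mathbf{Z}$ we look at the linear form with coefficients $x_1,\dots,x_n$, that is, at rational hyperplanes near $\mathbf{x}$. The intermediate values of $d$ concern integer vectors in exterior powers, among them those that describe rational affine subspaces of dimension $d$ (see the remark in Section~\ref{sec:orbit}). The first intermediate case is $n=3$, $d=1$. There $\mathbf{x}$ is $1$-Dirichlet improvable if, for some $\varepsilon<1$ and all large $N$, a nonzero $\mathbf{Z}\in\mathbb{Z}^3$ with $\|\mathbf{Z}\|\le N$ brings the three numbers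
\[
x_1Z_2-x_2Z_1,\qquad x_1Z_3-x_3Z_1,\qquad x_2Z_3-x_3Z_2
\]
simultaneously within $\varepsilon N^{-1}$ of integers.

It is known (Davenport--Schmidt) that $\mathbf{DI}_n^0=\mathbf{DI}_n^{n-1}=\mathbf{DI}_n$. It is also known that $\mathbf{DI}_n^d=\mathbf{DI}_n^{n-1-d}\subseteq\mathbf{DI}_n$ for all $0\le d\le n-1$. Beresnevich, Guan, Marnat, Ramirez and Velani \cite{BGMRV} pose the question whether $\mathbf{DI}_n^d=\mathbf{DI}_n$. The answer is yes.

\begin{theorem}\label{thm:main}
$\mathbf{DI}_n^d=\mathbf{DI}_n$ for all $n\ge2$ and $0\le d\le n-1$.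
\end{theorem}

The proof does not use the known relations just quoted; it reproves them.

\subsection*{The lattice behind the question}

Improvability of $\mathbf{x}$ is a statement about a family of lattices $\Lambda_t\subset\mathbb{R}^{n+1}$, $t>0$, which are \emph{unimodular}, that is, of covolume $1$. For a lattice $L$ write
\[
\lambda_1(L)=\min\{\|v\|:0\ne v\in L\}.
\]
By Minkowski's theorem $\lambda_1(L)\le1$ if $L$ is unimodular. We shall see in Section~\ref{sec:orbit} that $\mathbf{x}\notin\mathbf{DI}_n^d$ exactly when $\lambda_1(\wedge^{d+1}\Lambda_t)$ tends to the largest possible value $1$ along some sequence of times $t\to\infty$. For $d=0$ this is a statement about $\Lambda_t$ itself. So it is enough to show that, for unimodular lattices $\Lambda$, the minimum $\lambda_1(\wedge^k\Lambda)$ is close to $1$ exactly when $\lambda_1(\Lambda)$ is.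

One would first try to compare short vectors directly, by wedging short vectors of $\Lambda$. This loses a constant: the wedge of $(1,1)$ and $(1,-1)$ is $-2\,e_1\wedge e_2$, although both vectors have norm $1$. For $k$ vectors the obvious bound for the norm of the wedge contains the factor $k!$. Such a loss is harmless when $\lambda_1(\Lambda)$ is tiny, but it is fatal near $1$. Moreover, for $1<k<D-1$ not every vector of $\wedge^k\Lambda$ is a wedge of vectors, so there is no evident way back from $\wedge^k\Lambda$ to $\Lambda$ either.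

What rescues us is rigidity at the extreme value. Call a lattice $L\subset\mathbb{R}^D$ \emph{critical} if it is unimodular and $\lambda_1(L)=1$, that is, $L\cap(-1,1)^D=\{0\}$. Critical lattices are described completely by Haj\'os's theorem, and this allows an exact comparison.

\begin{theorem}\label{thm:critical}
Let $D\ge2$, $1\le k\le D-1$, and let $\Lambda\subset\mathbb{R}^D$ be a unimodular lattice. Then $\wedge^k\Lambda$ is critical if and only if $\Lambda$ is critical.
\end{theorem}

A compactness argument then turns ``equal to $1$'' into ``close to $1$'' and gives Theorem~\ref{thm:main}. The implication ``$\Lambda$ critical $\Rightarrow$ $\wedge^k\Lambda$ critical'' yields $\mathbf{DI}_n^d\subseteq\mathbf{DI}_n$; the reverse implication, which is the harder one, yields $\mathbf{DI}_n\subseteq\mathbf{DI}_n^d$. In Theorem~\ref{thm:critical} the bound $k\le D-1$ cannot be dropped: $\wedge^D\Lambda=\mathbb{Z}\,e_1\wedge\dots\wedge e_D$ is critical for every unimodular $\Lambda$, for example for the noncritical lattice $\frac12\mathbb{Z}\times2\mathbb{Z}$ in $\mathbb{R}^2$.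

Replacing compactness by the {\L}ojasiewicz inequality gives a quantitative version.

\begin{theorem}\label{thm:quant}
For $D\ge2$ and $1\le k\le D-1$ there are $C,p\ge1$ depending only on $D,k$ such that for every unimodular $\Lambda\subset\mathbb{R}^D$
\[
C^{-1}\bigl(1-\lambda_1(\Lambda)\bigr)^{p}\le 1-\lambda_1(\wedge^k\Lambda)\le C\bigl(1-\lambda_1(\Lambda)\bigr)^{1/p}.
\]
\end{theorem}

Sections~\ref{sec:lattices} and \ref{sec:orbit} set up the translation to lattices. Sections~\ref{sec:hajos} and \ref{sec:exterior} prove Theorem~\ref{thm:critical}; for the harder implication the case $D=4$, $k=2$, where the idea is already visible, is worked out first. Theorem~\ref{thm:main} is proved in Section~\ref{sec:compactness}, and Sections~\ref{sec:quant} and \ref{sec:weighted} contain the quantitative and weighted versions.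

\section{Lattices and their exterior powers}\label{sec:lattices}

On $\wedge^k\mathbb{R}^D$ we use the coordinates with respect to $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, where $I=\{i_1<\dots<i_k\}$, and the sup norm in these coordinates; $\wedge^k\mathbb{Z}^D$ is the set of vectors with integer coordinates. If $\Lambda=g\mathbb{Z}^D$ with $|\det g|=1$, put
\[
\wedge^k\Lambda=(\wedge^kg)(\wedge^k\mathbb{Z}^D).
\]
This is the lattice generated by all $v_1\wedge\dots\wedge v_k$ with $v_i\in\Lambda$, so it does not depend on the choice of $g$. It is unimodular, because $\det\wedge^kg=(\det g)^{\binom{D-1}{k-1}}$. (Both sides are multiplicative in $g$. For $g$ diagonal the identity holds because each index lies in $\binom{D-1}{k-1}$ of the sets $I$. For $g$ elementary and unitriangular both sides are $1$.) For a set $I$ of indices put $\mathbb{R}^I=\mathrm{span}(e_i:i\in I)$. We use the same notions for lattices in $\mathbb{R}^I$, with respect to the coordinates indexed by $I$.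

We use the following standard facts.
\begin{itemize}
\item \emph{Minkowski's first theorem:} $\lambda_1(\Lambda)\le1$ if $\Lambda$ is unimodular. \emph{Minkowski's second theorem:} the sup-norm successive minima $\lambda_1\le\dots\le\lambda_D$ of a unimodular $\Lambda\subset\mathbb{R}^D$ satisfy $\lambda_1\cdots\lambda_D\le1$. Here $\lambda_i$ is the least $\lambda$ such that $\Lambda$ has $i$ linearly independent vectors of norm at most $\lambda$; there are linearly independent $v_1,\dots,v_D\in\Lambda$ with $\|v_i\|=\lambda_i$.
\item \emph{Convergence.} We write $\Lambda_j\to\Lambda$ if $\Lambda_j=g_j\mathbb{Z}^D$ and $\Lambda=g\mathbb{Z}^D$ with $g_j\to g$ for suitable matrices of determinant $\pm1$. Then $\lambda_1(\Lambda_j)\to\lambda_1(\Lambda)$. Moreover $\wedge^kg_j\to\wedge^kg$, so $\wedge^k\Lambda_j\to\wedge^k\Lambda$.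
\item \emph{Mahler's criterion:} for each $\eta>0$ the unimodular lattices $\Lambda\subset\mathbb{R}^D$ with $\lambda_1(\Lambda)\ge\eta$ form a compact set. Each of them is $g\mathbb{Z}^D$ with a $g$ whose entries are bounded in terms of $D$ and $\eta$ only, and every sequence of them has a subsequence converging to a unimodular lattice.
\end{itemize}

\section{The orbit attached to a point}\label{sec:orbit}

It does not matter whether $N$ runs over integers or over real numbers in the definitions of Section~\ref{sec:intro}. If \eqref{eq:dirichlet} is solvable with $\varepsilon$ for all large integers, apply this to $\lfloor N\rfloor$. Since $\lfloor N\rfloor^{-B/A}N^{B/A}\to1$, it is solvable for all large real $N$ with any $\varepsilon'\in(\varepsilon,1)$. Likewise ``$<$'' and ``$\le$'' may be interchanged, at the cost of a slightly larger $\varepsilon$. \emph{From now on $N$ is real.}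

Let $\mathbb{R}^{n+1}$ have basis $e_0,e_1,\dots,e_n$, with $\mathbb{R}^n=\mathrm{span}(e_1,\dots,e_n)$. Define linear maps by
\[
u_{\mathbf{x}}e_0=e_0+\mathbf{x},\quad u_{\mathbf{x}}e_i=e_i\ (i\ge1),\qquad g_te_0=e^{-nt}e_0,\quad g_te_i=e^te_i\ (i\ge1),
\]
and put
\[
\Lambda_t=g_tu_{\mathbf{x}}\mathbb{Z}^{n+1},\qquad \rho_d(\mathbf{x})=\limsup_{t\to\infty}\lambda_1(\wedge^{d+1}\Lambda_t).
\]
Since $\det(g_tu_{\mathbf{x}})=1$, all these lattices are unimodular and $\rho_d(\mathbf{x})\in[0,1]$.

\begin{lemma}\label{lem:dictionary}
Let $0\le d\le n-1$, $0<s\le1$, $t>0$, and put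
\[
N=se^{(n-d)t},\qquad \varepsilon=s^{(n+1)/(n-d)}.
\]
Then \eqref{eq:dirichlet} with $M=M_{d,\mathbf{x}}$ has an integer solution $(\mathbf{Y},\mathbf{Z})$ with $\mathbf{Z}\ne0$ if and only if $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$.
\end{lemma}

\begin{proof}
Every element of $\wedge^{d+1}\mathbb{Z}^{n+1}$ is uniquely of the form $\mathbf{Y}+e_0\wedge\mathbf{Z}$ with $\mathbf{Y}\in\wedge^{d+1}\mathbb{Z}^n$ and $\mathbf{Z}\in\wedge^d\mathbb{Z}^n$. The map $\wedge^{d+1}u_{\mathbf{x}}$ fixes $\mathbf{Y}$ and sends $e_0\wedge\mathbf{Z}$ to $e_0\wedge\mathbf{Z}+\mathbf{x}\wedge\mathbf{Z}$. The map $\wedge^{d+1}g_t$ multiplies $\wedge^{d+1}\mathbb{R}^n$ by $e^{(d+1)t}$ and $e_0\wedge(\wedge^d\mathbb{R}^n)$ by $e^{-nt+dt}$. Hence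
\[
\wedge^{d+1}(g_tu_{\mathbf{x}})(\mathbf{Y}+e_0\wedge\mathbf{Z})=e^{(d+1)t}(\mathbf{Y}+\mathbf{x}\wedge\mathbf{Z})+e^{-(n-d)t}\,e_0\wedge\mathbf{Z},
\]
a vector of norm
\begin{equation}\label{eq:norm}
\max\bigl(e^{(d+1)t}\|M_{d,\mathbf{x}}\mathbf{Z}+\mathbf{Y}\|,\ e^{-(n-d)t}\|\mathbf{Z}\|\bigr).
\end{equation}
Now $B_d/A_d=(d+1)/(n-d)$, so $1+B_d/A_d=(n+1)/(n-d)$ and
\[
\varepsilon N^{-B_d/A_d}=s^{1+B_d/A_d}\,s^{-B_d/A_d}\,e^{-(d+1)t}=s\,e^{-(d+1)t}.
\]
Thus the two inequalities in \eqref{eq:dirichlet} hold for $(\mathbf{Y},\mathbf{Z})$ if and only if \eqref{eq:norm} is at most $s$. Finally, a nonzero integer pair for which \eqref{eq:norm} is at most $s\le1$ has $\mathbf{Z}\ne0$: otherwise $\mathbf{Y}\ne0$ and \eqref{eq:norm} equals $e^{(d+1)t}\|\mathbf{Y}\|>1$.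
\end{proof}

For $s=1$ the inequality $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$ always holds, by Minkowski's theorem. So \eqref{eq:dirichlet} with $\varepsilon=1$ is solvable for every $N>1$, which is Dirichlet's theorem. The definition of $\mathbf{DI}_n^d$ asks whether $\varepsilon$ can be taken below this universal value.

\begin{corollary}\label{cor:rho}
$\mathbf{x}\in\mathbf{DI}_n^d$ if and only if $\rho_d(\mathbf{x})<1$.
\end{corollary}

\begin{proof}
For fixed $s\in(0,1)$ the number $N=se^{(n-d)t}$ runs through all large real numbers as $t$ does, and $s\mapsto s^{(n+1)/(n-d)}$ maps $(0,1)$ onto itself. So by Lemma~\ref{lem:dictionary}, $\mathbf{x}\in\mathbf{DI}_n^d$ if and only if there is $s\in(0,1)$ with $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$ for all large $t$.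
\end{proof}

\begin{remark}
Here is what the quantities measure. Let $\omega=v_0\wedge\dots\wedge v_d\ne0$ with $v_i\in\mathbb{Z}^{n+1}$, let $V$ be the span of the $v_i$, and write $\omega=\mathbf{Y}+e_0\wedge\mathbf{Z}$. Then $\mathbf{Z}\ne0$ if and only if $V\not\subset\mathbb{R}^n$. In that case $V$ meets $e_0+\mathbb{R}^n$ in $e_0+F$ with $F$ a rational affine subspace of dimension $d$. The point $-\mathbf{x}$ lies on $F$ if and only if $(e_0-\mathbf{x})\wedge\omega=0$. Since $u_{\mathbf{x}}(e_0-\mathbf{x})=e_0$, this means that $e_0\wedge(\wedge^{d+1}u_{\mathbf{x}})\omega=e_0\wedge(\mathbf{Y}+\mathbf{x}\wedge\mathbf{Z})$ vanishes, that is, $M_{d,\mathbf{x}}\mathbf{Z}+\mathbf{Y}=0$. For $1\le d\le n-2$ the definition of $\mathbf{DI}_n^d$ also admits integer vectors that are not of the form $v_0\wedge\dots\wedge v_d$.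
\end{remark}

\section{Critical lattices}\label{sec:hajos}

If $L\subset\mathbb{R}^D$ is critical, the translates of $[0,1)^D$ by $L$ are pairwise disjoint, since differences of points of $[0,1)^D$ lie in $(-1,1)^D$. As $L$ has covolume $1$, they fill $\mathbb{R}^D$ up to a null set. In the plane one sees that such a tiling consists of parallel columns of squares, possibly shifted against each other. In every dimension the cubes still stack into columns in at least one coordinate direction:

\medskip\noindent\textbf{Haj\'os's theorem} \cite{Hajos}. \emph{A critical lattice $L\subset\mathbb{R}^D$ contains at least one standard basis vector $e_i$.}\medskip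

Iterating the theorem gives all critical lattices.

\begin{lemma}\label{lem:triangular}
A lattice $L\subset\mathbb{R}^D$ is critical if and only if $L=PU\mathbb{Z}^D$ with $P$ a permutation matrix and $U$ upper triangular with $1$'s on the diagonal.
\end{lemma}

\begin{proof}
Suppose $L=PU\mathbb{Z}^D$. Then $L$ is unimodular. If $0\ne m\in\mathbb{Z}^D$ and $j$ is the last index with $m_j\ne0$, then the $j$-th coordinate of $Um$ is $m_j$, a nonzero integer. So $\|PUm\|\ge1$, and $L$ is critical.

For the converse use induction on $D$. For $D=1$ a critical lattice is $\mathbb{Z}$. Let $D\ge2$ and let $L$ be critical. By Haj\'os's theorem, and after permuting coordinates, $e_1\in L$. No vector $e_1/q$ with an integer $q\ge2$ lies in $L$, since it would be in the open cube; hence $L\cap\mathbb{R}e_1=\mathbb{Z}e_1$. Let $\pi:\mathbb{R}^D\to\mathbb{R}^{D-1}$ forget the first coordinate. Extending $e_1$ to a basis of $L$ shows that $\pi(L)$ is a unimodular lattice.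

We claim that $\pi(L)$ is critical. If $0\ne w\in\pi(L)\cap(-1,1)^{D-1}$, lift $w$ to $L$ and add an integer multiple of $e_1$ so that the first coordinate lies in $[0,1)$. This gives a nonzero point of $L\cap(-1,1)^D$, a contradiction. So by induction, after a permutation of the last $D-1$ coordinates, $\pi(L)$ has a unitriangular basis. Lifts of this basis to $L$, preceded by $e_1$, are the columns of an upper unitriangular matrix and form a basis of $L$.
\end{proof}

\section{Exterior powers of critical lattices}\label{sec:exterior}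

\subsection{From $\Lambda$ to $\wedge^k\Lambda$}

\begin{proof}[Proof of Theorem~\ref{thm:critical}, ``if'']
Let $\Lambda$ be critical and write $\Lambda=PU\mathbb{Z}^D$ as in Lemma~\ref{lem:triangular}. Then $\wedge^k\Lambda=(\wedge^kP)(\wedge^kU)\wedge^k\mathbb{Z}^D$, and $\wedge^kP$ permutes the basis vectors $e_I$ up to sign, so it preserves the norm. It remains to see that $\wedge^kU$ is unitriangular in a suitable order of the basis. For $J=\{j_1<\dots<j_k\}$ expand
\[
(\wedge^kU)e_J=Ue_{j_1}\wedge\dots\wedge Ue_{j_k},\qquad Ue_j\in e_j+\mathrm{span}(e_i:i<j).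
\]
The result is $e_J$ plus a combination of vectors $e_{i_1}\wedge\dots\wedge e_{i_k}$ with $i_l\le j_l$ for all $l$ and strict inequality for at least one $l$. Each of these is $0$ or $\pm e_{J'}$ with a set $J'$ whose sum of elements is smaller than that of $J$. So if we order the $k$-subsets by nondecreasing sum of elements, the matrix of $\wedge^kU$ is upper triangular with $1$'s on the diagonal. By Lemma~\ref{lem:triangular} in $\wedge^k\mathbb{R}^D$, the lattice $(\wedge^kU)\wedge^k\mathbb{Z}^D$ is critical, and so is $\wedge^k\Lambda$.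
\end{proof}

\subsection{What a basis vector in $\wedge^k\Lambda$ says about $\Lambda$}

For the other implication we start from a critical $\wedge^k\Lambda$. Haj\'os's theorem, applied in $\wedge^k\mathbb{R}^D$, gives some $e_I\in\wedge^k\Lambda$. A priori $e_I$ is only an integer combination of wedges of lattice vectors. The first task is to see that the coordinate subspace $\mathbb{R}^I$ splits $\Lambda$ into two unimodular pieces. Criticality of $\Lambda$ can then be checked on the pieces.

\begin{lemma}\label{lem:split}
Let $1\le k\le D-1$, let $\Lambda\subset\mathbb{R}^D$ be unimodular, and suppose that $\wedge^k\Lambda$ is critical and contains $e_I$, $|I|=k$. Let $J$ be the complement of $I$ in $\{1,\dots,D\}$.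
\begin{enumerate}
\item[(a)] The intersection $\Lambda'=\Lambda\cap\mathbb{R}^I$ is a unimodular lattice in $\mathbb{R}^I$, and the image $\Lambda''$ of $\Lambda$ under the projection $\mathbb{R}^D\to\mathbb{R}^J$ along $\mathbb{R}^I$ is a unimodular lattice in $\mathbb{R}^J$.
\item[(b)] If $\Lambda'$ and $\Lambda''$ are critical, then $\Lambda$ is critical.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\Lambda=g\mathbb{Z}^D$ and $w=(\wedge^kg)^{-1}e_I\in\wedge^k\mathbb{Z}^D$. A vector $u$ satisfies $u\wedge w=0$ if and only if $gu\wedge e_I=0$, that is, $gu\in\mathbb{R}^I$. So the $k$-dimensional space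
\[
W=g^{-1}\mathbb{R}^I=\{u:u\wedge w=0\}
\]
is defined by linear equations with integer coefficients. Hence $W\cap\mathbb{Z}^D$ has rank $k$. The quotient $\mathbb{Z}^D/(W\cap\mathbb{Z}^D)$ is torsion-free, so a basis $b_1,\dots,b_k$ of $W\cap\mathbb{Z}^D$ extends to a basis $b_1,\dots,b_D$ of $\mathbb{Z}^D$. In particular $b=b_1\wedge\dots\wedge b_k$ belongs to a basis of $\wedge^k\mathbb{Z}^D$.

Now $w\in\wedge^kW=\mathbb{R}b$ is a nonzero integer vector, so $w=cb$ with $c\in\mathbb{Z}\setminus\{0\}$. Therefore
\[
gb_1\wedge\dots\wedge gb_k=(\wedge^kg)b=c^{-1}e_I\in\wedge^k\Lambda .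
\]
As $\wedge^k\Lambda$ is critical, $|c|^{-1}\ge1$, so $c=\pm1$. The vectors $gb_1,\dots,gb_k$ form a basis of $\Lambda'=g(W\cap\mathbb{Z}^D)$, and their determinant in $\mathbb{R}^I$ is $c^{-1}=\pm1$. So $\Lambda'$ is unimodular.

With the coordinates of $I$ listed first, the matrix with columns $gb_1,\dots,gb_D$ has the block form
\[
\begin{pmatrix}G&*\\0&H\end{pmatrix},
\]
where the columns of $G$ are a basis of $\Lambda'$ and those of $H$ generate $\Lambda''$. Its determinant is $\pm1$ and $\det G=\pm1$, so $\det H=\pm1$. Thus $\Lambda''$ is a unimodular lattice.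

(b) Let $v\in\Lambda\cap(-1,1)^D$. Its projection to $\mathbb{R}^J$ lies in $\Lambda''\cap(-1,1)^J=\{0\}$. So $v\in\Lambda'\cap(-1,1)^I=\{0\}$.
\end{proof}

\subsection{Four dimensions}\label{sec:four}

The smallest case with $1<k<D-1$ is $D=4$, $k=2$; it is the case $n=3$, $d=1$ of Theorem~\ref{thm:main}. Let $\wedge^2\Lambda$ be critical. After a permutation of coordinates, Haj\'os's theorem gives $e_1\wedge e_2\in\wedge^2\Lambda$. By Lemma~\ref{lem:split} we have a unimodular lattice $\Lambda'=\Lambda\cap\mathrm{span}(e_1,e_2)$ and a unimodular projection $\Lambda''\subset\mathrm{span}(e_3,e_4)$, and it suffices to show that both are critical.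

The lattices $\Lambda'$ and $\Lambda''$ live on disjoint sets of coordinates, and this is where wedging loses nothing. Take nonzero vectors
\[
a=a_1e_1+a_2e_2\in\Lambda',\qquad b=b_3e_3+b_4e_4\in\Lambda'',
\]
and choose $c\in\Lambda$ projecting to $b$, say $c=c_1e_1+c_2e_2+b$. Write $e_{ij}=e_i\wedge e_j$. Then $\wedge^2\Lambda$ contains
\[
a\wedge c=(a_1c_2-a_2c_1)e_{12}+a_1b_3e_{13}+a_1b_4e_{14}+a_2b_3e_{23}+a_2b_4e_{24}.
\]
We have no control of $c_1,c_2$, but they enter only the coefficient of $e_{12}$. Since $e_{12}\in\wedge^2\Lambda$, we can subtract an integer multiple of it and make that coefficient at most $\frac12$ in absolute value. The new vector is nonzero, because some $a_ib_j\ne0$. As $\wedge^2\Lambda$ is critical, its norm is at least $1$, and this norm must come from the other coordinates: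
\[
1\le\max|a_ib_j|=\|a\|\,\|b\|.
\]
Hence $\lambda_1(\Lambda')\lambda_1(\Lambda'')\ge1$. But both factors are at most $1$ by Minkowski's theorem, because $\Lambda'$ and $\Lambda''$ are unimodular. So both are equal to $1$, and $\Lambda'$ and $\Lambda''$ are critical.

\subsection{From $\wedge^k\Lambda$ to $\Lambda$}

In general the vector $a$ must be taken from $\wedge^{k-1}\Lambda'$, so that $a\wedge c\in\wedge^k\Lambda$. The argument then shows that $\wedge^{k-1}\Lambda'$, rather than $\Lambda'$, is critical. But this is the hypothesis of the theorem with $k-1$ in place of $k$, in dimension $k$. So we can use induction.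

\begin{proof}[Proof of Theorem~\ref{thm:critical}, ``only if'']
We use induction on $k$, for all $D\ge k+1$ simultaneously. For $k=1$ there is nothing to prove. Let $k\ge2$, and let $\wedge^k\Lambda$ be critical. By Haj\'os's theorem $e_I\in\wedge^k\Lambda$ for some $k$-subset $I$; let $J$, $\Lambda'$, $\Lambda''$ be as in Lemma~\ref{lem:split}. Here $J\ne\emptyset$ because $k\le D-1$. The lattice $E=\wedge^{k-1}\Lambda'\subset\wedge^{k-1}\mathbb{R}^I$ is unimodular because $\Lambda'$ is.

\emph{Claim: $\|a\|\,\|b\|\ge1$ for all nonzero $a\in E$ and $b\in\Lambda''$.} Choose $c\in\Lambda$ projecting to $b$, so $c=b+c'$ with $c'\in\mathbb{R}^I$. Then $a\wedge c\in\wedge^k\Lambda$, and $a\wedge c'\in\wedge^k\mathbb{R}^I=\mathbb{R}e_I$, so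
\[
a\wedge c=a\wedge b+r\,e_I\qquad\text{for some }r\in\mathbb{R}.
\]
Write $a=\sum_{i\in I}\alpha_ie_{I\setminus\{i\}}$ and $b=\sum_{j\in J}\beta_je_j$. Then
\[
a\wedge b=\sum_{i\in I,\,j\in J}\pm\alpha_i\beta_j\,e_{(I\setminus\{i\})\cup\{j\}},
\]
and the sets $(I\setminus\{i\})\cup\{j\}$ are distinct for distinct pairs $(i,j)$ and different from $I$. Therefore $\|a\wedge b\|=\|a\|\,\|b\|\ne0$, and $a\wedge b$ has zero $e_I$-coordinate. Since $e_I\in\wedge^k\Lambda$, subtracting an integer multiple of $e_I$ from $a\wedge c$ yields a nonzero vector $a\wedge b+r'e_I\in\wedge^k\Lambda$ with $|r'|\le\frac12$. Its norm is at least $1$ by criticality, and this forces $\|a\|\,\|b\|\ge1$.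

By the claim, $\lambda_1(E)\,\lambda_1(\Lambda'')\ge1$. Both factors are at most $1$ by Minkowski's theorem, so both are equal to $1$. Thus $E=\wedge^{k-1}\Lambda'$ and $\Lambda''$ are critical. Since $\Lambda'$ is a unimodular lattice in the $k$-dimensional space $\mathbb{R}^I$ and $1\le k-1$, the induction hypothesis (in dimension $k$, with exponent $k-1$) shows that $\Lambda'$ is critical. By Lemma~\ref{lem:split}(b), $\Lambda$ is critical.
\end{proof}

\section{From critical to nearly critical lattices}\label{sec:compactness}

Along the orbit of a point that is not improvable, the lattices $\wedge^{d+1}\Lambda_t$ need not be critical; at certain times they only come close to being so. To pass to a limit we must know that at these times the lattices $\Lambda_t$ themselves stay in a compact set. This is the purpose of the next lemma. The loss of the factor $k!$ does no harm here.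

\begin{lemma}\label{lem:bounded}
If $\Lambda\subset\mathbb{R}^D$ is unimodular and $1\le k\le D-1$, then
\[
\lambda_1(\wedge^k\Lambda)\le k!\,\lambda_1(\Lambda)^{(D-k)/(D-1)}.
\]
\end{lemma}

\begin{proof}
For $k=1$ this is an equality, so let $k\ge2$. Let $\lambda_1\le\dots\le\lambda_D$ be the successive minima of $\Lambda$, attained by linearly independent $v_1,\dots,v_D\in\Lambda$. The geometric mean of $\lambda_2,\dots,\lambda_k$ is at most that of $\lambda_2,\dots,\lambda_D$. With $\lambda_1\cdots\lambda_D\le1$ this gives
\[
\lambda_2\cdots\lambda_k\le(\lambda_2\cdots\lambda_D)^{(k-1)/(D-1)}\le\lambda_1^{-(k-1)/(D-1)}.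
\]
The coordinates of $v_1\wedge\dots\wedge v_k$ are $k\times k$ determinants. So this nonzero vector of $\wedge^k\Lambda$ has norm at most $k!\,\lambda_1\cdots\lambda_k\le k!\,\lambda_1^{1-(k-1)/(D-1)}=k!\,\lambda_1^{(D-k)/(D-1)}$.
\end{proof}

\begin{proposition}\label{prop:limit}
Let $1\le k\le D-1$ and let $\Lambda_j$ $(j=1,2,\dots)$ be unimodular lattices in $\mathbb{R}^D$. Then $\lambda_1(\wedge^k\Lambda_j)\to1$ if and only if $\lambda_1(\Lambda_j)\to1$.
\end{proposition}

\begin{proof}
Suppose one of the two limits holds. Then $\lambda_1(\Lambda_j)$ is bounded below by a positive constant for large $j$: this is trivial if $\lambda_1(\Lambda_j)\to1$, and it follows from Lemma~\ref{lem:bounded} if $\lambda_1(\wedge^k\Lambda_j)\to1$, because $(D-k)/(D-1)>0$. By Mahler's criterion every subsequence has a further subsequence along which $\Lambda_j\to\Lambda$ for some unimodular $\Lambda$, and then $\wedge^k\Lambda_j\to\wedge^k\Lambda$. By continuity of $\lambda_1$, the limit that is assumed gives that $\wedge^k\Lambda$, respectively $\Lambda$, is critical. By Theorem~\ref{thm:critical}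 both are critical, so along this further subsequence both quantities tend to $1$. Since every subsequence has such a further subsequence, the other quantity tends to $1$ along the whole sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $D=n+1$ and $k=d+1$, so $1\le k\le D-1$. By Corollary~\ref{cor:rho}, and since $\lambda_1\le1$, we have $\mathbf{x}\notin\mathbf{DI}_n^d$ if and only if there are $t_j\to\infty$ with $\lambda_1(\wedge^k\Lambda_{t_j})\to1$. By Proposition~\ref{prop:limit} this holds if and only if there are $t_j\to\infty$ with $\lambda_1(\Lambda_{t_j})\to1$. By Corollary~\ref{cor:rho} with $d=0$, this means that $\mathbf{x}\notin\mathbf{DI}_n^0=\mathbf{DI}_n$.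
\end{proof}

\section{How much can be improved}\label{sec:quant}

Compactness gives no rate. But $\lambda_1$ is, on compact sets of matrices of determinant $\pm1$, a minimum of finitely many continuous semialgebraic functions. For such functions, equality of zero sets can be made quantitative by the \emph{{\L}ojasiewicz inequality} \cite[Cor.~2.6.7]{BCR}: if $f,h$ are continuous semialgebraic functions on a compact semialgebraic set and $f^{-1}(0)\subseteq h^{-1}(0)$, then $|h|^p\le c|f|$ for some integer $p\ge1$ and some $c>0$.

\begin{proof}[Proof of Theorem~\ref{thm:quant}]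
Put $h=1-\lambda_1(\Lambda)$ and $f=1-\lambda_1(\wedge^k\Lambda)$, both in $[0,1)$, and
\[
\eta=(2\,k!)^{-(D-1)/(D-k)}\le\tfrac12 .
\]

\emph{Case $\lambda_1(\Lambda)<\eta$.} By Lemma~\ref{lem:bounded}, $\lambda_1(\wedge^k\Lambda)<\frac12$. So $f,h\in[\frac12,1)$. For every $p\ge1$ and $C\ge2$ we get $C^{-1}h^p\le\frac12\le f$ and $f\le1\le2h\le Ch^{1/p}$.

\emph{Case $\lambda_1(\Lambda)\ge\eta$.} By Mahler's criterion there is $R=R(D,k)$ such that every such $\Lambda$ equals $g\mathbb{Z}^D$ with $g$ in the compact semialgebraic set
\[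
K=\{g\in M_D(\mathbb{R}):|\det g|=1,\ |g_{ij}|\le R\}.
\]
We consider $f$ and $h$ as functions of $g$ on all of $K$. The entries of $g^{-1}$ and of $(\wedge^kg)^{-1}=\wedge^k(g^{-1})$ are bounded uniformly for $g\in K$. So the integer vectors $v$ and $w$ with $\|gv\|\le1$ and $\|(\wedge^kg)w\|\le1$ for some $g\in K$ form finite sets. The minima $\lambda_1(g\mathbb{Z}^D)$ and $\lambda_1((\wedge^kg)\wedge^k\mathbb{Z}^D)$ are at most $1$. Hence on $K$ they are the minima of $\|gv\|$ and $\|(\wedge^kg)w\|$ over fixed finite sets of nonzero integer vectors $v$ and $w$, and $f,h$ are continuous and semialgebraic. By Theorem~\ref{thm:critical} they have the same zero set. The {\L}ojasiewicz inequality, applied in both directions, gives $h^p\le cf$ and $f^p\le ch$ on $K$; since $0\le f,h\le1$, we may enlarge the constants so that $p$ and $c\ge1$ are common to both. Thus $c^{-1}h^p\le f\le c^{1/p}h^{1/p}\le ch^{1/p}$.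

Both cases are covered by this $p$ and $C=\max(c,2)$.
\end{proof}

We do not determine the optimal exponent $p$. For Diophantine approximation Theorem~\ref{thm:quant} has the following meaning. Let
\[
\sigma_d(\mathbf{x})=\limsup_{N\to\infty}N^{B_d/A_d}\min\bigl\{\|M_{d,\mathbf{x}}\mathbf{Z}+\mathbf{Y}\|:0<\|\mathbf{Z}\|\le N,\ \mathbf{Y}\in\mathbb{Z}^{A_d}\bigr\}
\]
be the optimal constant in Dirichlet's theorem for $M_{d,\mathbf{x}}$, where $\mathbf{Z}$ runs over $\mathbb{Z}^{B_d}$. The matrix $M_{d,\mathbf{x}}$ is called \emph{singular} if $\sigma_d(\mathbf{x})=0$, and $\mathbf{x}$ is called singular if $\sigma_0(\mathbf{x})=0$.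

\begin{corollary}\label{cor:constants}
Let $0\le d\le n-1$, and let $C,p$ be as in Theorem~\ref{thm:quant} for $D=n+1$, $k=d+1$. For every $\mathbf{x}\in\mathbb{R}^n$ we have $\sigma_d(\mathbf{x})\le1$, $\sigma_d(\mathbf{x})^{(n-d)/(n+1)}=\rho_d(\mathbf{x})$, and
\[
C^{-1}(1-\rho_0(\mathbf{x}))^p\le1-\rho_d(\mathbf{x})\le C(1-\rho_0(\mathbf{x}))^{1/p}.
\]
Moreover $\rho_d(\mathbf{x})=0$ if and only if $\rho_0(\mathbf{x})=0$; that is, $\mathbf{x}$ is singular if and only if $M_{d,\mathbf{x}}$ is singular.
\end{corollary}

So, comparing each $d$ with $d=0$, the amount of improvement for one $d$ controls, polynomially and uniformly in $\mathbf{x}$, the amount for every other $d$.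

\begin{proof}
Lemma~\ref{lem:dictionary} with $s=1$ and Minkowski's theorem give $\sigma_d(\mathbf{x})\le1$. Let $s\in(0,1)$ and $\varepsilon=s^{(n+1)/(n-d)}$. By Lemma~\ref{lem:dictionary}, \eqref{eq:dirichlet} with $M=M_{d,\mathbf{x}}$ is solvable with this $\varepsilon$ for all large $N$ if and only if $\lambda_1(\wedge^{d+1}\Lambda_t)\le s$ for all large $t$. Therefore $\sigma_d(\mathbf{x})<\varepsilon$ implies $\rho_d(\mathbf{x})\le s$, and $\rho_d(\mathbf{x})<s$ implies $\sigma_d(\mathbf{x})\le\varepsilon$. As $s\in(0,1)$ is arbitrary and both numbers lie in $[0,1]$, the identity $\sigma_d(\mathbf{x})^{(n-d)/(n+1)}=\rho_d(\mathbf{x})$ follows.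

The inequalities follow from Theorem~\ref{thm:quant} for $\Lambda_t$ by taking the lower limit as $t\to\infty$: it turns $1-\lambda_1(\wedge^{d+1}\Lambda_t)$ into $1-\rho_d(\mathbf{x})$ and $1-\lambda_1(\Lambda_t)$ into $1-\rho_0(\mathbf{x})$, and the functions $y\mapsto C^{-1}y^p$ and $y\mapsto Cy^{1/p}$ are continuous and increasing on $[0,1]$.

If $\rho_0(\mathbf{x})=0$, then $\rho_d(\mathbf{x})=0$ by Lemma~\ref{lem:bounded}. If $\rho_0(\mathbf{x})>0$, there are $t_j\to\infty$ with $\lambda_1(\Lambda_{t_j})\ge\rho_0(\mathbf{x})/2$. By Mahler's criterion these lattices lie in a compact set, on which the positive continuous function $\Lambda\mapsto\lambda_1(\wedge^{d+1}\Lambda)$ is bounded below by a positive constant. So $\rho_d(\mathbf{x})>0$. The statement about singularity follows from the identity.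
\end{proof}

\section{Weighted systems of linear forms}\label{sec:weighted}

In the proof of Theorem~\ref{thm:main} the particular flow $g_t$ entered only through Lemma~\ref{lem:dictionary}; Proposition~\ref{prop:limit} concerns arbitrary sequences of unimodular lattices. This gives the following generalization. Let $r,s\ge1$, $D=r+s$, let $M$ be a real $r\times s$ matrix, and let $\alpha_i,\beta_j>0$ with $\sum_{i=1}^r\alpha_i=\sum_{j=1}^s\beta_j=1$. Put
\[
a_t=\mathrm{diag}(e^{\alpha_1t},\dots,e^{\alpha_rt},e^{-\beta_1t},\dots,e^{-\beta_st}),\qquad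
u_M=\begin{pmatrix}I_r&M\\0&I_s\end{pmatrix},
\]
and let $T\subseteq\mathbb{R}_{>0}$ be unbounded. For $1\le k\le D-1$ call $M$ \emph{$k$-improvable along $T$} if for some $\varepsilon<1$ and all large $t\in T$ there is a nonzero $\omega\in\wedge^k\mathbb{Z}^D$ with $\|\wedge^k(a_tu_M)\,\omega\|\le\varepsilon$.

\begin{corollary}\label{cor:weighted}
Whether $M$ is $k$-improvable along $T$ does not depend on $k\in\{1,\dots,D-1\}$.
\end{corollary}

\begin{proof}
The lattices $a_tu_M\mathbb{Z}^D$ are unimodular, and the property says that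
\[
\limsup_{t\to\infty,\,t\in T}\lambda_1\bigl(\wedge^k(a_tu_M\mathbb{Z}^D)\bigr)<1 .
\]
It fails if and only if there are $t_j\in T$ with $t_j\to\infty$ and $\lambda_1(\wedge^k(a_{t_j}u_M\mathbb{Z}^D))\to1$. By Proposition~\ref{prop:limit} the latter condition on $(t_j)$ does not depend on $k$.
\end{proof}

With $s=1$, $r=n$, $\alpha_i=1/n$, $\beta_1=1$, $M=\mathbf{x}$ and $T=\mathbb{R}_{>0}$ we recover Theorem~\ref{thm:main} by means of Corollary~\ref{cor:rho}, after replacing $t$ by $nt$ and moving the last coordinate to the front.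

\begin{thebibliography}{9}

\bibitem{BGMRV}
Victor Beresnevich, Lifan Guan, Antoine Marnat, Felipe Ramirez and Sanju Velani,
\emph{Dirichlet is not just Bad and Singular},
arXiv:2008.04043 (2020).

\bibitem{BCR}
Bochnak, Coste and Roy,
\emph{Real Algebraic Geometry}.

\bibitem{Hajos}
Haj\'os,
Math. Z. \textbf{47} (1942), 427--467.

\end{thebibliography}

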